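# Independent sets in 1-bend graphs: a $(3+\varepsilon)$-approximation by local search

## 1. Interval graphs: one-for-two swaps give factor 2

We start on the real line, where each vertex of a graph is a single closed interval and two vertices are adjacent exactly when their intervals meet. Such a graph is an interval graph. A maximum independent set in it can be found exactly by the textbook greedy rule (take the interval that ends first, delete what it meets, repeat). We deliberately use something weaker, local search, because its analysis is the part that survives later.

**Normalization.** In any finite family of closed intervals we may assume that all endpoints are distinct and all intervals are nondegenerate. Sort all endpoints, put left endpoints before right endpoints when there is a tie, and replace each endpoint by its rank. Two intervals $[a,b]$ and $[c,d]$ meet if and only if $a\le d$ and $c\le b$. Each of these compares a left endpoint with a right endpoint, and the tie rule makes "$a\le d$" equivalent to "the rank of $a$ is smaller than the rank of $d$". So all intersections and all non-intersections are preserved. The same rule applied to $a\le b$ shows that no interval becomes a point.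

**Proposition 1.** Let $G$ be an interval graph, normalized as above, and let $S$ be a maximal independent set for which there are no $s\in S$ and no two non-adjacent vertices $x,y\notin S$ whose only neighbor in $S$ is $s$. Then every independent set $O$ satisfies $|O|\le 2|S|$.

**Proof.** Write $J(v)$ for the interval of $v$. Call the intervals of elements of $S$ the $S$-intervals and their endpoints the $S$-endpoints. Put $S^*=S\setminus O$, $O^*=O\setminus S$, $s^*=|S^*|$. An element $o\in O^*$ has no neighbor in $S\cap O$, because $O$ is independent. So all its neighbors in $S$ lie in $S^*$, and there is at least one, because $S$ is maximal.

First take those $o\in O^*$ whose interval contains at most one $S$-endpoint. Such an interval cannot meet two $S$-intervals: it would contain everything between them, hence the right endpoint of the left one and the left endpoint of the right one, which makes two $S$-endpoints. So $o$ has exactly one neighbor in $S$, and that neighbor is in $S^*$. Two such elements $o\neq o'$ cannot have the same neighbor $s$, since they are non-adjacent and would give a forbidden pair. Hence there are at most $s^*$ of them.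

The other elements of $O^*$ contain at least two $S$-endpoints each. An $S$-endpoint inside $J(o)$ belongs to a neighbor of $o$, so to an element of $S^*$; there are $2s^*$ such endpoints. The intervals of $O^*$ are pairwise disjoint, so each endpoint is used at most once. Hence there are at most $s^*$ elements of this second kind.

Together $|O^*|\le 2s^*$, so $|O|=|O\cap S|+|O^*|\le 2|S|$. $\square$

Starting from any maximal independent set, perform one-for-two swaps and re-extend to a maximal set as long as possible. Each swap increases $|S|$, so this stops in polynomial time with factor 2.

Now let each vertex be a union of two intervals, and ask what changes in this proof. The second count changes harmlessly: an element of $S$ now has four endpoints, so there are at most $2s^*$ elements of $O^*$ that contain two or more $S$-endpoints. The first count breaks. An element with at most one $S$-endpoint can now touch two different members of $S$, one with each of its intervals. If we could still bound the number of these elements by about $s^*$, we would get a factor of about $3$. That is the plan.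

## 2. From paths on a grid to pairs of intervals

**Definition (EPG-representation, $k$-bend graph).** An EPG-representation of a graph $G$ maps the vertices of $G$ to paths in a planar square grid such that two vertices are adjacent if and only if their paths share a grid edge. A graph is a $k$-bend graph if it has an EPG-representation in which each path changes direction at most $k$ times.

For example, let $P$ go from $(0,0)$ to $(2,0)$ and then up to $(2,2)$, let $Q$ go from $(1,0)$ to $(3,0)$, and let $R$ go from $(1,-1)$ to $(1,1)$. Then $P$ and $Q$ are adjacent, since they share the grid edge between $(1,0)$ and $(2,0)$. The path $R$ meets both only in the grid point $(1,0)$, so it is adjacent to neither. All three paths have at most one bend.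

**Definition ($t$-interval graph).** A graph is a $t$-interval graph if each vertex can be represented by a union of $t$ intervals of the real line so that two vertices are adjacent if and only if their sets intersect.

For example, the 4-cycle $abcd$ is not an interval graph, since interval graphs are chordal. It is a 2-interval graph: take $a=[0,3]$, $b=[2,5]$, $c=[4,7]$, $d=[6,8]\cup[-1,1]$, and give $a,b,c$ each a second interval far away that meets nothing.

**Definition (approximation).** Let $\mathrm{OPT}$ be the maximum size of an independent set of the input graph. A polynomial-time algorithm is a $\rho$-approximation if on every input it outputs an independent set of size at least $\mathrm{OPT}/\rho$.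

Every $k$-bend graph is a $(k+1)$-interval graph. Bar-Yehuda et al. gave a polynomial-time $2t$-approximation for Maximum Weighted Independent Set in $t$-interval graphs given with a representation. So 1-bend graphs given with a 1-bend EPG-representation have a 4-approximation, and Epstein et al. obtained the same bound independently for the unweighted problem. Pergel and Rzążewski ("On edge intersection graphs of paths with 2 bends", arXiv:1711.05096) are the source of the following problem: is a factor $4-\epsilon$ possible for some $\epsilon>0$? The answer is yes.

**Theorem 2.** For every fixed $0<\varepsilon\le 1$ there is a deterministic algorithm with running time $n^{O(1/\varepsilon)}$ which, given an $n$-vertex 1-bend graph with a 1-bend EPG-representation, outputs an independent set of size at least $\mathrm{OPT}/(3+\varepsilon)$.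

**Theorem 3.** The same holds for every 2-interval graph given with a 2-interval representation.

So factor $4-\epsilon$ is achievable for every fixed $0<\epsilon<1$; for instance, $\varepsilon=\frac12$ gives $3.5$. We shall also see that the constant $3$ is the limit of this kind of local search on 2-interval graphs.

**Proposition 4.** For all large $s$ there is a 2-interval graph with a maximal independent set $S$, $|S|=s$, and $\mathrm{OPT}\ge 3s-3$, such that no swap $(S\setminus N_S(W))\cup W$ with $W$ independent, $W\cap S=\emptyset$ and $|N_S(W)|\le (s/4)^{1/5}$ is larger than $S$.

Here $N_S(W)$ is the set of vertices of $S$ that have a neighbor in $W$. As context only, not used below: a PTAS is impossible unless P=NP, already for 1-bend graphs (Bessy, Bougeret, Chaplick, Gonçalves, Paul, "On independent set in B1-EPG graphs", Discrete Appl. Math. 2020).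

**Theorem 3 implies Theorem 2.** We turn a 1-bend representation into a 2-interval representation of the same graph. Place all rows and columns used by the representation as pairwise disjoint stretches of the real line. A path with at most one bend has at most one maximal horizontal and at most one maximal vertical segment. Map a segment from coordinate $a$ to coordinate $b>a$ on some row or column to the interval $[a+\frac14,\,b-\frac14]$ of the corresponding stretch. Two segments on the same line, with coordinates $a,b$ and $a',b'$, share a grid edge if and only if $\max(a,a')+1\le\min(b,b')$. The shrunken intervals meet if and only if $\max(a,a')+\frac14\le\min(b,b')-\frac14$, that is, $\max(a,a')+\frac12\le\min(b,b')$. Since the coordinates are integers, the two conditions agree. Segments on different lines share no grid edge, and their images lie in disjoint stretches. If a path has fewer than two segments, fill up with private dummy intervals that meet nothing else. $\square$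

In the example above, on row $0$, the path $P$ gives $[\frac14,\frac74]$ and $Q$ gives $[\frac54,\frac{11}4]$, which meet. If $Q$ started at $(2,0)$, it would give $[\frac94,\frac{11}4]$, which misses $[\frac14,\frac74]$, although the two paths would still touch in a point.

From now on we work with 2-interval graphs.

## 3. Loops and links, and why bounded swaps fail

Let $G=(V,E)$ be a 2-interval graph on $n$ vertices, and let $v\in V$ be represented by closed intervals $J_1(v),J_2(v)$. We may assume that $J_1(v)\cap J_2(v)=\emptyset$: otherwise their union is one interval, and we replace the two by this union and a private dummy interval. Then we normalize as in Section 1, so all $4n$ endpoints are distinct and all intervals are nondegenerate; this keeps $J_1(v)\cap J_2(v)=\emptyset$.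

Let $S\neq\emptyset$ be a maximal independent set. The $2|S|$ intervals $J_i(s)$, $s\in S$, are the $S$-intervals; they are pairwise disjoint. Their $4|S|$ endpoints are the $S$-endpoints. The components of the complement of their union are the gaps. Two gaps are unbounded and are bounded by one $S$-endpoint each. The other $2|S|-1$ gaps are bounded, each with a left and a right bounding $S$-endpoint. Every $S$-endpoint bounds exactly one gap.

For $x\in V\setminus S$ let $N_S(x)$ be its set of neighbors in $S$, and let $\mathrm{end}(x)$ be the number of $S$-endpoints in $J_1(x)\cup J_2(x)$.

**Definition (slim).** A vertex $x\in V\setminus S$ is slim if $\mathrm{end}(x)\le 1$.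

**Lemma 5.** If $x$ is slim, then each $J_i(x)$ meets at most one $S$-interval. Hence $1\le|N_S(x)|\le 2$.

**Proof.** If $J_i(x)$ meets two $S$-intervals, it contains the right endpoint of the left one and the left endpoint of the right one, so $\mathrm{end}(x)\ge2$. The lower bound $1\le|N_S(x)|$ is the maximality of $S$. $\square$

**Definition (loop, link).** A slim vertex $x$ is a loop if $|N_S(x)|=1$ and a link if $|N_S(x)|=2$.

For a link, $J_1(x)$ and $J_2(x)$ each meet exactly one $S$-interval, and these two $S$-intervals belong to different vertices of $S$. The names invite us to draw a multigraph: the vertex set is $S$, a loop $x$ becomes a loop at its $S$-neighbor, and a link becomes an edge between its two $S$-neighbors. Call it $M(S)$. Its edges are identified with the slim vertices of $G$.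

In this picture a swap that brings in a set $W$ of slim vertices and throws out $N_S(W)$ is a set of edges together with all their ends. It increases $|S|$ exactly when $W$ has more edges than ends. The swaps of Section 1 are those with two loops at one vertex.

The first thing to try is the algorithm of Section 1 with larger swaps, say all swaps with $|N_S(W)|\le p$ for a constant $p$. Let us test it on instances made from a simple graph $H$ on the vertex set $S=\{1,\dots,s\}$. Take $2s$ disjoint long intervals $J_1(v),J_2(v)$. For every edge $uv$ of $H$ with $u<v$, add a vertex $z_{uv}$ with one interval inside $J_1(u)$ and one inside $J_2(v)$, all new intervals pairwise disjoint. If $H$ has at least one edge, then $S$ is a maximal independent set, the $z_{uv}$ form an independent set of size $|E(H)|$, each has $\mathrm{end}=0$, and $M(S)=H$. For $H=K_4$ we have $|S|=4$ and $\mathrm{OPT}\ge6$, but on $k\le 3$ vertices $K_4$ has at most $k$ edges, so no swap that removes at most three vertices improves $S$.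

Now suppose that $H$ has no cycle of length at most $p$. If $|N_S(W)|=k\le p$ and $W\neq\emptyset$, then $W$ is a set of edges on $k$ vertices without a cycle, so $|W|\le k-1$. So no swap with $|N_S(W)|\le p$ improves $S$, while $\mathrm{OPT}\ge|E(H)|$. And $|E(H)|/s$ can be as large as we like. To see this, fix $D$, and among graphs on $N$ vertices with maximum degree at most $D$ and no cycle of length at most $p$, take one with as many edges as possible. Let $L$ be the set of its vertices of degree less than $D$. Two vertices of $L$ are at distance at most $p-1$; otherwise joining them would create only cycles of length at least $p+1$ and would respect the degree bound. So $|L|\le 1+D+\dots+D^{p-1}$. For large $N$ at least half of the vertices have degree $D$, and there are at least $DN/4$ edges.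

So swaps of bounded size guarantee no constant factor at all on 2-interval graphs. The obstruction is a graph with many edges and no short cycles. In such a graph, how far must one look for a set of vertices that carries more edges than vertices?

## 4. Bicycles of logarithmic size

**Definition (bicycle).** A bicycle is a connected multigraph $F$ of minimum degree at least $2$ (a loop counts $2$) with $|E(F)|=|V(F)|+1$.

Examples are one vertex with two loops; two vertices joined by three parallel edges; $K_4$ minus an edge; and two disjoint cycles joined by a path.

A bicycle $F\subseteq M(S)$ is good if its edge set $E(F)$, a set of slim vertices of $G$, is independent in $G$. If $F$ is good, then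
$$(S\setminus V(F))\cup E(F)$$
is an independent set of size $|S|+1$: both parts are independent, all $S$-neighbors of $E(F)$ lie in $V(F)$, and one more element enters than leaves.

The next lemma says that a bit more than one edge per vertex forces a bicycle of logarithmic size. The proof explores a ball: where every set is touched by many edges, a ball either grows exponentially or already contains the two extra edges.

**Lemma 6.** Let $0<\varepsilon\le1$. A multigraph (loops and parallel edges allowed) with $m_0\ge1$ vertices and at least $(1+\varepsilon)m_0$ edges contains a bicycle with at most $4\log_{1+\varepsilon}m_0+5$ vertices.

**Proof.** For a vertex set $A$ let $E(A)$ be the set of edges with all ends in $A$. An edge touches $A$ if it has at least one end in $A$.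

**Step 1: pass to a part that is dense around every subset.** Let $U\neq\emptyset$ be an inclusion-minimal vertex set with $|E(U)|\ge(1+\varepsilon)|U|$; the whole vertex set qualifies, so $U$ exists. Let $H$ be the submultigraph induced by $U$. Every nonempty $A\subseteq U$ is touched by at least $(1+\varepsilon)|A|$ edges of $H$. For $A=U$ this is the choice of $U$. For $A\neq U$, minimality gives $|E(U\setminus A)|<(1+\varepsilon)|U\setminus A|$, and the number of edges of $H$ touching $A$ is
$$|E(U)|-|E(U\setminus A)|>(1+\varepsilon)|U|-(1+\varepsilon)|U\setminus A|=(1+\varepsilon)|A| .$$

**Step 2: find a ball of small radius with more edges than vertices.** Fix $r\in U$ and let $B_i$ be the set of vertices of $H$ at distance at most $i$ from $r$. An edge touching $B_{i-1}$ has all its ends in $B_i$, so Step 1 gives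
$$|E(B_i)|\ge(1+\varepsilon)|B_{i-1}|\qquad(i\ge1).$$
Let $k\ge0$ be minimal with $|E(B_k)|>|B_k|$. Such a $k$ exists: since $U$ is finite, $B_i=B_{i+1}$ for some $i$, and then $|E(B_i)|=|E(B_{i+1})|\ge(1+\varepsilon)|B_i|>|B_i|$. If $k\ge1$, then for $1\le i\le k-1$ minimality of $k$ gives
$$|B_i|\ge|E(B_i)|\ge(1+\varepsilon)|B_{i-1}| .$$
Hence $m_0\ge|B_{k-1}|\ge(1+\varepsilon)^{k-1}$, so $k\le1+\log_{1+\varepsilon}m_0$. This also holds for $k=0$.

**Step 3: cut a bicycle out of the ball.** A breadth-first search tree of $B_k$ rooted at $r$ has $|B_k|-1$ edges, and $|E(B_k)|\ge|B_k|+1$, so at least two edges $e,f\in E(B_k)$ are not in the tree. The union of the tree paths from $r$ to the at most four ends of $e$ and $f$ is a tree with at most $4k+1$ vertices, because each path has at most $k$ vertices besides $r$. Add $e$ and $f$. The result is connected and has $|E|=|V|+1$. Deleting a vertex of degree $1$ preserves both properties; do it as long as possible. In what remains no vertex has degree $1$. No vertex has degree $0$ either: by connectedness such a vertex would be the only one, and then there would be no edge, contrary to $|E|=|V|+1$. So what remains is a bicycle, with at most $4k+1\le4\log_{1+\varepsilon}m_0+5$ vertices. $\square$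

This already repairs the first count of Section 1, if we ignore the running time. Suppose that $S$ is maximal and that no good bicycle in $M(S)$ with at most $\ell$ vertices exists, where $\ell\ge4\log_{1+\varepsilon}n+5$. Let $O$ be an independent set, and define $S^*,O^*,s^*$ as before with $s^*\ge1$. The slim elements of $O^*$ are edges of $M(S)$ within $S^*$, and every bicycle formed by them is good. So by Lemma 6 there are fewer than $(1+\varepsilon)s^*$ of them. The non-slim ones are at most $2s^*$, and the ratio $3+\varepsilon$ follows. Trying all sets of at most $\ell+1$ vertices, however, takes time $n^{O(\ell)}$, where $\ell$ is about $(\log n)/\varepsilon$. That is not polynomial. It remains to find a good bicycle on $O(\log n)$ vertices in polynomial time.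

## 5. Conflicts inside a gap, and one designated endpoint per gap

A structure of logarithmic size invites color-coding. Color $S$ with $\ell$ colors such that the bicycle gets distinct colors, then build the long paths of the bicycle edge by edge with dynamic programming, storing only the current vertex, the last edge, and the set of colors used. There are $2^\ell n^{O(1)}$ states, which is polynomial in $n$ for fixed $\varepsilon$. This finds bicycles in $M(S)$. It does not find good bicycles: the edges are vertices of $G$ and must be pairwise non-adjacent in $G$, and the table does not remember the earlier edges.

Here is how two edges far apart in $M(S)$ can conflict. Let $S=\{a,b,c,d\}$ with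
$$J_1(a)=[0,10],\quad J_1(b)=[20,30],\quad J_1(c)=[40,50],\quad J_1(d)=[60,70],$$
and second intervals to the right of $80$. Let $x=[8,16]\cup[42,44]$ and $y=[14,22]\cup[62,64]$. Then $x$ is a link joining $a$ and $c$, and $y$ is a link joining $b$ and $d$. They share no end, yet they are adjacent in $G$, because $[8,16]$ and $[14,22]$ overlap in the gap $(10,20)$. What happened is visible: $x$ enters the gap over its left endpoint $10$, and $y$ enters it over its right endpoint $20$. This is the only way in which it can happen, and it can be forbidden by deciding, for each gap, over which of its two sides links may enter.

**Definition (designated endpoint, admissible link).** Let $\beta$ be a function from the bounded gaps to $\{0,1\}$. In a bounded gap $\Gamma$, the left bounding endpoint is designated if $\beta(\Gamma)=0$, and the right one if $\beta(\Gamma)=1$. In an unbounded gap the unique bounding endpoint is always designated. A link $x$ is $\beta$-admissible if every $S$-endpoint in $J_1(x)\cup J_2(x)$ is designated in the gap that it bounds.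

A link contains at most one $S$-endpoint. So a link with $\mathrm{end}(x)=0$ is admissible for every $\beta$, and a link with $\mathrm{end}(x)=1$ depends on the value of $\beta$ on at most one gap. In the example, $x$ is admissible if $\beta((10,20))=0$ and $y$ is admissible if $\beta((10,20))=1$, never both.

**Lemma 7.** If two $\beta$-admissible links $x\ne y$ are adjacent in $G$, then $N_S(x)\cap N_S(y)\ne\emptyset$.

**Proof.** Let $z\in J_i(x)\cap J_j(y)$. If $z$ lies in an $S$-interval of some $s\in S$, then $s$ is a common neighbor. Otherwise $z$ lies in a gap $\Gamma$. Since $x$ is a link, $J_i(x)$ meets exactly one $S$-interval $D$, and it contains the whole segment from $z$ to $D$. No other $S$-interval lies on this segment, since $J_i(x)$ would meet it. So $D$ is next to $\Gamma$, and $J_i(x)$ contains the endpoint $p$ of $D$ that bounds $\Gamma$. In the same way $J_j(y)$ contains an $S$-endpoint $q$ that bounds $\Gamma$. By admissibility $p$ and $q$ are both designated in $\Gamma$. A gap has exactly one designated endpoint, so $p=q$, and the vertex of $S$ that owns $p$ is a common neighbor of $x$ and $y$. $\square$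

Thus among admissible links, adjacency in $G$ implies sharing an end. Along a path of the multigraph, only consecutive links have to be checked, and that a table with the last link can do.

Let $M(S,\beta)$ be the submultigraph of $M(S)$ with vertex set $S$ whose edges are all loops and all $\beta$-admissible links. We look for good bicycles in $M(S,\beta)$. Two questions arise. How much do we lose by discarding the links that are not admissible? And how do we choose $\beta$, which has one bit for each of the $2|S|-1$ bounded gaps?

To the first: for random $\beta$ a link with $\mathrm{end}=1$ survives with probability at least $\frac12$. Let $n_0,n_1,n_2$ be the numbers of elements of $O^*$ with $\mathrm{end}=0$, $=1$, $\ge2$. Instead of $n_0+n_1$, we now expect to control only $n_0+\frac12n_1$. But we were wasteful in the endpoint count: an element with $\mathrm{end}=1$ also uses up one of the $4s^*$ endpoints. The identity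
$$n_0+n_1+n_2=\bigl(n_0+\tfrac12n_1\bigr)+\tfrac12\bigl(n_1+2n_2\bigr)$$
shows that what is lost on one side is there on the other. So the restriction to admissible links costs nothing. To the second question: a small bicycle cares about few gaps only, and these we can hit systematically, as Section 7 shows.

## 6. The shape of a bicycle

We fix the structure that the search will guess. Let $F$ be a bicycle. Then
$$\sum_{v\in V(F)}(\deg v-2)=2|E(F)|-2|V(F)|=2 ,$$
and all summands are nonnegative. So the set $A$ of vertices of degree at least $3$ is either one vertex of degree $4$ or two vertices of degree $3$, and all other vertices have degree $2$. Let $E_A$ be the set of edges incident with $A$. The degrees in $A$ sum to at most $6$, so $|E_A|\le6$.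

**Lemma 8.** In a bicycle $F$, with $A$ and $E_A$ as above:

1. Every loop of $F$ is in $E_A$.
2. $F-A$ is a disjoint union of paths $P_1,\dots,P_q$ (possibly single vertices, possibly $q=0$). For each $P_j$ exactly two edges $e_j\ne f_j$ of $E_A$ have an end in $P_j$: one at each end of $P_j$, and both at the same vertex if $P_j$ is a single vertex. Each of them has its other end in $A$. The edges $e_1,f_1,\dots,e_q,f_q$ are all the edges of $F$ with exactly one end in $A$, and $q\le3$.
3. $|E_A|=|A|+q+1$.

**Proof.** A loop at a vertex of degree $2$ would form, with its vertex, a whole component, so $F$ would be this component and $|E(F)|=|V(F)|$, a contradiction. This is item 1.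

In $F-A$ every vertex has degree at most $2$ and there are no loops, so each component is a path or a cycle (two parallel edges count as a cycle). In a cycle component all vertices would have their full degree $2$ inside the component, so it would not be connected to $A$; this is impossible. Let $P_j$ have $k_j$ vertices. Their degrees in $F$ sum to $2k_j$, and $2(k_j-1)$ of this is used by the edges of $P_j$. So two edge-ends leave $P_j$, and since inner vertices of the path have their degree exhausted, they leave at its two ends (both at the vertex if $k_j=1$). An edge of $F$ with both ends outside $A$ is an edge of some component of $F-A$. So a leaving edge has its other end in $A$, and the two leaving edge-ends belong to distinct edges. Conversely, an edge with exactly one end in $A$ leaves some $P_j$. These $2q$ edges each use a degree unit in $A$, so $2q\le6$.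

For item 3, the edges outside $E_A$ are those of the paths, so
$$|E_A|=|E(F)|-\sum_j(k_j-1)=|V(F)|+1-\sum_jk_j+q=|A|+1+q. \qquad\square$$

In $K_4$ minus an edge, $A$ consists of the two vertices of degree $3$, the other two vertices are the paths, $q=2$, and indeed $|E_A|=5=2+2+1$.

## 7. Searching for good bicycles with colors

The only external result that we use is a derandomized coloring.

**Fact (Alon, Yuster, Zwick, "Color-coding", J. ACM 42 (1995), based on Schmidt–Siegel).** For $k\le N$ one can construct in time $2^{O(k)}N^{O(1)}$ a family of $2^{O(k)}\log N$ functions $[N]\to[k]$ such that every subset of $[N]$ of size at most $k$ is mapped injectively by some member. If $N<k$, a single injection suffices.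

**Lemma 9.** Given $S$ and $\ell\ge1$, one can in deterministic time $2^{O(\ell)}n^{O(1)}$ find an independent set of size $|S|+1$, provided that for some $\beta^*$ there is a good bicycle in $M(S,\beta^*)$ with at most $\ell$ vertices. If the search finds nothing, no such bicycle exists.

**Proof.** We describe the search, then show that whatever it returns is correct, then that it does not miss.

**Step 1: enumerate colorings and designations.** Take a family as in the Fact of functions $c:S\to[\ell]$, and another one of functions $h$ from the bounded gaps to $[\ell+1]$. Run through all $c$, all $h$, and all $b:[\ell+1]\to\{0,1\}$, and put $\beta=b\circ h$. These are $2^{O(\ell)}n^{O(1)}$ choices. Steps 2 to 4 are carried out for each fixed $(c,\beta)$.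

**Step 2: guess the branching part.** The few edges at the vertices of degree at least $3$, including all loops, are guessed explicitly. Try all $A\subseteq S$ with $|A|\in\{1,2\}$ and $c$ injective on $A$, and all sets $E_A$ of at most $6$ edges of $M(S,\beta)$, each incident with $A$, such that $E_A$ is independent in $G$. Let $E_{\rm out}$ be the set of those edges in $E_A$ with exactly one end in $A$ (a loop at a vertex of $A$ is not among them). Try all partitions of $E_{\rm out}$ into pairs $\{e_j,f_j\}$, $j=1,\dots,q$, and require
$$|E_A|=|A|+q+1 .$$
Let $u_j$ and $w_j$ be the ends of $e_j$ and $f_j$ outside $A$; they may coincide. Since $|E_{\rm out}|\le6$ we have $q\le3$, and there are $n^{O(1)}$ guesses.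

**Step 3: tabulate the paths.** Let $M'$ consist of the $\beta$-admissible links with both ends outside $A$ that are not adjacent in $G$ to any element of $E_A$; these links are automatically not in $E_A$. For $u,w\in S\setminus A$ and $X\subseteq[\ell]$ let $R(u,w,X)$ hold if there is a path
$$u=x_1,\ g_1,\ x_2,\ \dots,\ g_{k-1},\ x_k=w\qquad(k\ge1)$$
with links $g_i$ of $M'$, whose vertices $x_i$ have distinct colors forming exactly the set $X$, and in which consecutive links $g_i,g_{i+1}$ are non-adjacent in $G$. Distinct colors force distinct vertices. We compute $R$ over states $(u;v;g;X)$ consisting of start vertex, current vertex, last link, and set of used colors. The states $(u;u;\text{none};\{c(u)\})$ are true. If $(u;v;g;X)$ is true, and $g'\in M'$ joins $v$ to a vertex $v'$ with $c(v')\notin X$, and $g=\text{none}$ or $g,g'$ are non-adjacent in $G$, then $(u;v';g';X\cup\{c(v')\})$ is true. Then $R(u,w,X)$ holds if and only if $(u;w;g;X)$ is true for some $g$. There are at most $2^\ell n^{O(1)}$ states, so this takes time $2^\ell n^{O(1)}$, and stored predecessors recover the path.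

**Step 4: combine.** Look for pairwise disjoint $X_1,\dots,X_q\subseteq[\ell]\setminus c(A)$ such that $R(u_j,w_j,X_j)$ holds for all $j$; there are at most $2^{3\ell}$ choices. If they are found, let $W$ be the union of $E_A$ and all links on the corresponding paths, let $U$ be the union of $A$ and all vertices of the paths, and return $(S\setminus U)\cup W$. The total time of Steps 1 to 4 is $2^{O(\ell)}n^{O(1)}$.

**Step 5: what is returned is an independent set of size $|S|+1$.** The color sets of the paths are disjoint from each other and from $c(A)$, so the paths are vertex-disjoint and avoid $A$. Let path $j$ have $k_j$ vertices. Links on different paths are different, and no path link is in $E_A$, since path links have no end in $A$. So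
$$|W|=|E_A|+\sum_j(k_j-1),\qquad |U|=|A|+\sum_jk_j,\qquad |W|-|U|=|E_A|-|A|-q=1 .$$
Next, $N_S(W)\subseteq U$. The ends of path links are path vertices. An element of $E_A$ has all its ends in $A$, or it lies in $E_{\rm out}$ and its end outside $A$ is some $u_j$ or $w_j$, which is a vertex of path $j$. Finally, $W$ is independent in $G$. Two elements of $E_A$ are non-adjacent by Step 2. A path link and an element of $E_A$ are non-adjacent by the definition of $M'$. Two consecutive links of one path are non-adjacent by the definition of $R$. Any other two path links lie on different paths, or on the same path without being consecutive, so they have no common end; both are $\beta$-admissible, hence by Lemma 7 they are non-adjacent. Therefore $(S\setminus U)\cup W$ is independent, and since $W\cap S=\emptyset$ and $U\subseteq S$, its size is $|S|+1$.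

**Step 6: a small good bicycle is not missed.** Let $F\subseteq M(S,\beta^*)$ be a good bicycle with at most $\ell$ vertices. It has at most $\ell+1$ edges, and each of its links contains at most one $S$-endpoint. So whether the links of $F$ are admissible depends on the values of the designation on at most $\ell+1$ bounded gaps. Some $h$ in the family is injective on these gaps, and then for a suitable $b$ the function $\beta=b\circ h$ agrees with $\beta^*$ on them. For this $\beta$ we have $F\subseteq M(S,\beta)$. Some $c$ in the family is injective on $V(F)$. Let $A,E_A,P_j,e_j,f_j$ be those of Lemma 8 for $F$. They satisfy the requirements of Step 2: $E_A$ is independent because $E(F)$ is, the pairs $\{e_j,f_j\}$ partition $E_{\rm out}$, and the equation is item 3 of Lemma 8. The edges of $P_j$ are links by item 1, and they are admissible. They have both ends outside $A$ and are non-adjacent to $E_A$ and to each other, because $E(F)$ is independent. So $P_j$ witnesses $R(u_j,w_j,X_j)$ with $X_j=c(V(P_j))$, and these sets are disjoint from each other and from $c(A)$. Hence the search returns a set for this choice at the latest. $\square$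

## 8. The algorithm and the count of endpoints

**Algorithm.** Let $\ell=4\lceil\log_{1+\varepsilon}n\rceil+5$. Start with any maximal independent set $S$. While the search of Lemma 9 finds an independent set of size $|S|+1$, replace $S$ by it and extend it to a maximal independent set. When the search finds nothing, output $S$.

**Running time.** We may assume $n\ge2$. The size of $S$ grows in every round, so there are at most $n$ rounds. By concavity, $\ln(1+\varepsilon)\ge\varepsilon\ln2$ for $0\le\varepsilon\le1$, so $\log_{1+\varepsilon}n\le(\log_2n)/\varepsilon$ and $\ell=O(1+(\log n)/\varepsilon)$. Therefore $2^{O(\ell)}n^{O(1)}=n^{O(1/\varepsilon)}$.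

**Proof of Theorem 3.** Let $S$ be the output and let $O$ be any independent set. Put $S^*=S\setminus O$, $O^*=O\setminus S$, $s^*=|S^*|$. If $S^*=\emptyset$, then $S\subseteq O$, so $O=S$ by maximality of $S$. So let $s^*\ge1$. Let $n_0,n_1,n_2$ be the numbers of $o\in O^*$ with $\mathrm{end}(o)=0$, $\mathrm{end}(o)=1$, $\mathrm{end}(o)\ge2$.

**Step 1: count endpoints.** No $o\in O^*$ is adjacent to a vertex of $S\cap O$, so $N_S(o)\subseteq S^*$, and every $S$-endpoint contained in an interval of $o$ belongs to an interval of an element of $S^*$. There are $4s^*$ such endpoints. The intervals of distinct elements of $O^*$ are disjoint, so each of these endpoints is contained in at most one element of $O^*$. Hence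
$$n_1+2n_2\le4s^* .\tag{1}$$

**Step 2: count slim elements with a random designation.** The claim is
$$n_0+\tfrac12n_1<(1+\varepsilon)s^* .\tag{2}$$
The $n_0+n_1$ elements with $\mathrm{end}(o)\le1$ are slim, so each is a loop or a link with all its $S$-neighbors in $S^*$. Choose $\beta$ uniformly at random. Loops are always edges of $M(S,\beta)$. Links with $\mathrm{end}=0$ are always admissible. A link with $\mathrm{end}=1$ contains one $S$-endpoint, which is designated with probability $\frac12$ if it bounds a bounded gap and with probability $1$ otherwise. So the expected number of slim elements of $O^*$ that are edges of $M(S,\beta)$ is at least $n_0+\frac12n_1$, and some $\beta$ attains at least this number. Fix it. This $\beta$ exists only in the analysis; the algorithm does not need to know it.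

Suppose that (2) fails. Then the multigraph on the vertex set $S^*$ formed by these edges has at least $(1+\varepsilon)s^*$ edges. By Lemma 6 it contains a bicycle $F$ with at most $4\log_{1+\varepsilon}s^*+5\le\ell$ vertices. The edges of $F$ are elements of $O$, so they are independent in $G$, and $F$ is a good bicycle in $M(S,\beta)$. By Lemma 9 the search would have found a larger independent set, contrary to termination. This proves (2).

**Step 3: add up.** From (1) and (2),
$$|O^*|=\bigl(n_0+\tfrac12n_1\bigr)+\tfrac12\bigl(n_1+2n_2\bigr)\le(1+\varepsilon)s^*+2s^*=(3+\varepsilon)s^* ,$$
so $|O|=|O\cap S|+|O^*|\le(3+\varepsilon)|S|$. Taking for $O$ a maximum independent set gives Theorem 3, and with it Theorem 2. $\blacksquare$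

## 9. Random 2-interval instances on which local search stalls at ratio 3

We now prove Proposition 4. The proof above tells us what a bad instance should look like: both (1) and (2) nearly tight. For (2) we take about $s$ links with no endpoint whose multigraph has no bicycle at all, namely a path. For (1) we take about $2s$ elements that each cover a whole gap and thus two endpoints. Randomness makes the two families unrelated, so that no small subset of $S$ is profitable.

**Proof of Proposition 4.**

**Step 1: the instance.** Let $S=\{1,\dots,s\}$. Let $\pi_1,\pi_2$ be uniformly random permutations of $[s]$ and $\rho_1,\rho_2:[s-1]\to[s]$ uniformly random functions, all four independent. Use two disjoint stretches of the line, tracks 1 and 2. On track $t$ place long pairwise disjoint intervals in the order $\pi_t(1),\dots,\pi_t(s)$; the one labeled $v$ is $J_t(v)$. Add the following elements, with all added intervals mutually disjoint: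

- $z_i$ for $1\le i<s$, with one interval inside $J_1(i)$ and one inside $J_2(i+1)$;
- $b^t_j$ for $t=1,2$ and $1\le j<s$, with one interval on track $t$ that covers the gap between $J_t(\pi_t(j))$ and $J_t(\pi_t(j+1))$ and slightly enters both, and one interval inside $J_{3-t}(\rho_t(j))$.

The added elements form an independent set $O$ of size $(s-1)+2(s-1)=3s-3$, so $\mathrm{OPT}\ge3s-3$. Their neighborhoods in $S$ are
$$N_S(z_i)=\{i,i+1\},\qquad N_S(b^t_j)=\{\pi_t(j),\pi_t(j+1),\rho_t(j)\} .$$
Every added element has a neighbor in $S$, so $S$ is maximal. The vertex set is $S\cup O$.

**Step 2: what an improving swap would give.** Put $K=(s/4)^{1/5}$. Let $W\subseteq O$ be such that $(S\setminus N_S(W))\cup W$ is larger than $S$ and $k=|N_S(W)|\le K$. Then $W\ne\emptyset$, so $k\ge1$, and $|W|\ge k+1$. Say that $o\in O$ is inside $S'\subseteq S$ if $N_S(o)\subseteq S'$. The set $S'=N_S(W)$ has size $k$, and at least $k+1$ elements of $O$ are inside it. We show that with probability tending to $1$ no such $S'$ exists.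

Let $S'$ consist of $a\ge1$ maximal runs of consecutive integers. A run of length $r$ contains $r-1$ pairs $\{i,i+1\}$, so exactly $k-a$ of the $z_i$ are inside $S'$. Hence at least $a+1$ of the $b^t_j$ are inside $S'$. Choose exactly $m=a+1$ of them: $m_1$ with $t=1$, whose indices $j$ form $c_1$ maximal runs of consecutive integers, and $m_2=m-m_1$ with $t=2$, whose indices form $c_2$ maximal runs. Put $c=c_1+c_2$. Then $c\le m$, and since $a\le k$ we have $m=a+1\le2k$.

**Step 3: the expected number of bad configurations with given parameters.** Fix $(k,a,m_1,c_1,c_2)$. There are at most $s^ak^a$ sets $S'$ (choose starts and lengths of the runs), and likewise at most $s^cm^c$ choices of the index sets. For a fixed choice, look at track $t$. A run of indices $j,\dots,j'$ involves the positions $j,\dots,j'+1$ of $\pi_t$, one more than its length, and different maximal runs involve disjoint sets of positions, since the next run starts at $j'+2$ or later. So for all chosen $b^t_j$ to be inside $S'$, the permutation $\pi_t$ must map $m_t+c_t$ given positions into $S'$, and $\rho_t$ must map $m_t$ given arguments into $S'$. The permutation does so with probability $0$ if $m_t+c_t>k$, and otherwise with probability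
$$\prod_{i=0}^{m_t+c_t-1}\frac{k-i}{s-i}\le\Bigl(\frac ks\Bigr)^{m_t+c_t},$$
because $\frac{k-i}{s-i}\le\frac ks$ for $k\le s$. The function does so with probability $(k/s)^{m_t}$. By independence the total probability is at most $(k/s)^{2m+c}$. The expected number of bad configurations with these parameters is therefore at most
$$s^ak^a\,s^cm^c\Bigl(\frac ks\Bigr)^{2m+c}=s^{a-2m}k^{a+2m}(mk)^c .$$
With $m=a+1$ the exponents are $a-2m=-a-2$ and $a+2m=3a+2$. Since $1\le mk\le2k^2$ and $c\le a+1$, we get $(mk)^c\le(2k^2)^{a+1}$. So the bound is at most
$$s^{-a-2}k^{3a+2}\,2^{a+1}k^{2a+2}=\frac1s\Bigl(\frac2s\Bigr)^{a+1}k^{5a+4}\le\frac1s\Bigl(\frac{2k^5}{s}\Bigr)^{a+1}\le\frac{2^{-(a+1)}}{s},$$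
where the last step uses $k^5\le K^5=s/4$.

**Step 4: sum up.** For given $k$ and $a$ there are at most $(a+2)^3$ triples $(m_1,c_1,c_2)$, since each entry is between $0$ and $a+1$. The expected total number of bad configurations is at most
$$\sum_{k\le K}\ \sum_{a\ge1}(a+2)^3\,\frac{2^{-(a+1)}}{s}=O\Bigl(\frac Ks\Bigr)\longrightarrow0 ,$$
because the sum over $a$ converges. By Markov's inequality, with probability tending to $1$ there is no bad configuration, hence no improving swap with $|N_S(W)|\le K$. So for all large $s$ a suitable instance exists. $\blacksquare$

To connect this with the algorithm of Section 8, start it from this $S$, for fixed $\varepsilon$. If the search of Lemma 9 returned $(S\setminus U)\cup W$, then all vertices of $U$ would have different colors among $\ell$ colors, so $|N_S(W)|\le|U|\le\ell$, and $|W|=|U|+1>|N_S(W)|$ would make $W$ an improving swap. Here $n=4s-3$ and $\ell=O_\varepsilon(\log n)$, which is below $(s/4)^{1/5}$ for large $s$. So the algorithm stops at once, with $\mathrm{OPT}/|S|\ge3-3/s$. The factor $3$ in the analysis of this local search on 2-interval graphs therefore cannot be improved. This says nothing about other algorithms, and it does not say that $3$ is tight for this algorithm on the subclass of 1-bend graphs.
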